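# Continuity of the isoperimetric profile under a lower Ricci bound

## 1. Compact manifolds, where continuity is soft

Throughout, $M$ is a complete connected Riemannian manifold of dimension $n$, and $V_M=\mathrm{vol}(M)\in(0,\infty]$.

**Definition (domain, profile).** A *domain* in $M$ is a smooth compact codimension-$0$ submanifold with boundary. For $0<v<V_M$ put
$$I_M(v)=\inf\{\mathrm{area}(\partial D)\,;\,D\subset M\text{ a domain},\ \mathrm{vol}(D)=v\}.$$
The function $I_M:(0,V_M)\to\mathbf R_+$ is the *isoperimetric profile* of $M$.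

In $\mathbf R^n$ round balls are optimal, so $I_{\mathbf R^n}(v)=n\omega_n^{1/n}v^{(n-1)/n}$, where $\omega_n$ is the volume of the unit ball. If $n=1$, then $M$ is $\mathbf R$ or a circle. A domain of volume $v\in(0,V_M)$ is then a nonempty finite disjoint union of compact intervals, and one interval is the best choice, so $I_M\equiv 2$. From now on $n\ge2$.

Is $I_M$ a continuous function of $v$? For compact $M$ the answer is yes, and the reason is compactness of sets of bounded perimeter. We recall that notion.

**Definition (perimeter).** For measurable $E\subset M$,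
$$P(E)=\sup\Big\{\int_E\mathrm{div}X\,;\,X\in C^1_c\text{ a vector field},\ |X|\le1\Big\}.$$
If $P(E)<\infty$, there is a vector-valued measure $D1_E$ with $\int_E\mathrm{div}X=-\int\langle X,dD1_E\rangle$ for $X\in C^1_c$. Its total variation $|D1_E|$ is the *perimeter measure*, and $|D1_E|(M)=P(E)$.

For a domain $D$, the divergence theorem shows that $|D1_D|$ is the area measure of $\partial D$, so $P(D)=\mathrm{area}(\partial D)$. Textbook facts we use: $P$ depends on $E$ only up to null sets; $P(M\setminus E)=P(E)$; $P(E\cup F)\le P(E)+P(F)$; $P$ is lower semicontinuous under $L^1$ convergence of indicator functions; since $M$ is connected, $P(E)=0$ forces $1_E$ to be constant almost everywhere; and if $M$ is compact, every sequence of sets with bounded perimeter has a subsequence converging in $L^1$. We write $E_j\to E$ for $\mathrm{vol}(E_j\triangle E)\to0$.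

The next lemma lets us use rough sets, even rough sets of slightly wrong volume, as competitors.

**Lemma 1.** Let $E\subset M$ be measurable with $\mathrm{vol}(E)=v\in(0,V_M)$, and let $E_j$ be bounded sets of finite perimeter with $E_j\to E$. Then $I_M(v)\le\liminf P(E_j)$.

*Proof.* Pass to a subsequence with $P(E_j)\to L:=\liminf P(E_j)$; we may assume $L<\infty$.

**Step 1: replace $E_j$ by a domain.** By the standard approximation of BV functions (mollification with a partition of unity, e.g. Miranda–Pallara–Paronetto–Preunkert, J. reine angew. Math. 613 (2007), Prop. 1.4), and since $E_j$ is bounded, there is $u_j\in C_c^\infty(M,[0,1])$ with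
$$\|u_j-1_{E_j}\|_1\le \tfrac1j,\qquad \int|\nabla u_j|\le P(E_j)+\tfrac1j .$$
Put $\delta_j=j^{-1/2}$ with $j$ large. By the coarea formula, $\int_{\delta_j}^{1-\delta_j}\mathrm{area}(\{u_j=t\})\,dt\le P(E_j)+1/j$. Hence a set of positive measure of $t\in(\delta_j,1-\delta_j)$ satisfies $\mathrm{area}(\{u_j=t\})\le(P(E_j)+1/j)/(1-2\delta_j)$, and by Sard's theorem one of these $t$ is a regular value. Let $D_j=\{u_j\ge t\}$. It is compact because $t>0$, and it has smooth boundary $\{u_j=t\}$, so it is a domain. On $D_j\setminus E_j$ we have $|u_j-1_{E_j}|=u_j\ge t>\delta_j$, and on $E_j\setminus D_j$ we have $|u_j-1_{E_j}|=1-u_j>1-t>\delta_j$. So $\mathrm{vol}(D_j\triangle E_j)\le j^{-1}/\delta_j=j^{-1/2}$. Thus $D_j\to E$ and $\limsup\mathrm{area}(\partial D_j)\le L$.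

**Step 2: correct the volume.** Since $0<v<V_M$, the function $1_E$ is not almost everywhere constant. As $M$ is connected, its distributional gradient is not zero, so (after a change of sign) there is a smooth compactly supported field $X$ with $\int_E\mathrm{div}X>0$. Let $\phi_t$ be its flow and $\Lambda=\sup|\nabla X|$. The function $t\mapsto\mathrm{vol}(\phi_tE)$ is smooth near $0$ with derivative $\int_E\mathrm{div}X>0$ at $0$. So $\mathrm{vol}(\phi_{-\tau}E)<v<\mathrm{vol}(\phi_\tau E)$ for every small $\tau>0$. Fix $\tau$. The Jacobians of $\phi_{\pm\tau}$ are bounded, so $\mathrm{vol}(\phi_{\pm\tau}D_j)\to\mathrm{vol}(\phi_{\pm\tau}E)$, and for $j$ large the same two inequalities hold with $D_j$ in place of $E$. By the intermediate value theorem $\mathrm{vol}(\phi_{t_j}D_j)=v$ for some $|t_j|\le\tau$. The map $\phi_{t_j}$ is an $e^{\Lambda\tau}$-Lipschitz diffeomorphism, so $\phi_{t_j}D_j$ is a domain of volume $v$ and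
$$I_M(v)\le e^{(n-1)\Lambda\tau}\,\mathrm{area}(\partial D_j).$$
Let $j\to\infty$, then $\tau\to0$. $\square$

**Proposition 2.** If $M$ is compact, $I_M$ is continuous.

*Proof.* *Upper semicontinuity.* Let $D$ be a domain of volume $v$ with $\mathrm{area}(\partial D)\le I_M(v)+\eta$. As in Step 2 choose $X$ with $\int_D\mathrm{div}X>0$. For small $\tau>0$ the volumes $\mathrm{vol}(\phi_tD)$, $|t|\le\tau$, fill a neighborhood of $v$. For $w$ in it, $I_M(w)\le e^{(n-1)\Lambda\tau}(I_M(v)+\eta)$. Let first $\tau\to0$, then $\eta\to0$: $\limsup_{w\to v}I_M(w)\le I_M(v)$.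

*Lower semicontinuity.* Let $v_j\to v$ with $I_M(v_j)\to L<\infty$, and let $D_j$ be domains of volume $v_j$ with $\mathrm{area}(\partial D_j)\le I_M(v_j)+1/j$. The perimeters are bounded, so a subsequence converges to some $E$, and $\mathrm{vol}(E)=\lim v_j=v$. By Lemma 1, $I_M(v)\le L$. $\square$

What changes for noncompact $M$? Upper semicontinuity did not use compactness, so on every complete $M$ the profile is upper semicontinuous. Only lower semicontinuity is in danger, and only at one place: the sets $D_j$ converge merely locally, and the limit $E$ may have volume smaller than $v$, because volume escapes to infinity.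

The danger is real. There exists a connected non-compact complete $3$-dimensional Riemannian manifold whose isoperimetric profile is discontinuous. On the other hand $I_M$ is known to be continuous if $M$ is compact; if $M$ is complete with $C^{2,\alpha}$-bounded geometry; if $V_M<\infty$; and if $M$ has Ricci curvature bounded below, admits isoperimetric regions in every volume, and is noncollapsed, meaning $\inf_x\mathrm{vol}(B(x,1))>0$.

**Definition (isoperimetric region).** An isoperimetric region of volume $v$ is a set $\Omega\subset M$ of finite perimeter with $\mathrm{vol}(\Omega)=v$ and $P(\Omega)=I_M(v)$. We say that $M$ *admits isoperimetric regions in every volume* if such a set exists for every $v\in(0,V_M)$.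

The question, from Stefano Nardulli, Pierre Pansu, "A discontinuous isoperimetric profile for a complete Riemannian manifold", arXiv:1506.04892 (2015), is whether the noncollapsing assumption in the last result can be removed. The answer is yes, and for continuity the existence of isoperimetric regions is not needed either.

## 2. The model functions $A,V,h,J$ and two theorems

Assume $\mathrm{Ric}\ge-(n-1)k$ with $k\ge0$. Let $A(r)$ and $V(r)$ be the area of the sphere and the volume of the ball of radius $r$ in the simply connected space form of curvature $-k$. Explicitly $A(r)=n\omega_n(\sinh(\sqrt k\,r)/\sqrt k)^{n-1}$, read $n\omega_nr^{n-1}$ if $k=0$. Put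
$$h=A/V,\qquad J(\varepsilon)=A(V^{-1}(\varepsilon))\ \ (\varepsilon>0),\qquad J(0)=0.$$
So $J(\varepsilon)$ is the boundary area of a model ball of volume $\varepsilon$, and $h$ is area per unit volume. For $n=2,k=0$: $h(r)=2/r$ and $J(\varepsilon)=2\sqrt{\pi\varepsilon}$. For $n=2,k=1$: $V=2\pi(\cosh r-1)$, $A=2\pi\sinh r$, so $A^2=V(V+4\pi)$ and $J(\varepsilon)=\sqrt{4\pi\varepsilon+\varepsilon^2}$.

We need four facts.

1. $V'=A$, $A$ is increasing, and $V:(0,\infty)\to(0,\infty)$ is a bijection.
2. $h$ is nonincreasing. Indeed $A'/A=(n-1)\sqrt k\coth(\sqrt k\,r)$ (read $(n-1)/r$ if $k=0$) is decreasing, and $A(0)=0$, so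
$$\frac{A'(r)}{A(r)}V(r)\le\int_0^r\frac{A'(t)}{A(t)}A(t)\,dt=A(r).$$
Hence $A'V-A^2\le0$, that is, $(A/V)'\le0$.
3. $J'(V(r))=A'(r)/V'(r)=A'(r)/A(r)$.
4. $J$ is continuous and increasing on $[0,\infty)$, and $J(\varepsilon)\sim n\omega_n^{1/n}\varepsilon^{(n-1)/n}$ as $\varepsilon\to0$, because $A(r)\sim n\omega_nr^{n-1}$ and $V(r)\sim\omega_nr^n$.

**Theorem A.** Let $M$ be complete, connected, $\mathrm{Ric}\ge-(n-1)k$. Then for all $v,w\in(0,V_M)$
$$|I_M(v)-I_M(w)|\le2\,J(|v-w|).$$
In particular $I_M$ is continuous, and uniformly $\frac{n-1}n$-Hölder at scales $|v-w|\le1$, with constant depending only on $n,k$.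

**Theorem B.** If in addition $M$ admits isoperimetric regions in every volume, then $I_M$ is locally the sum of a concave function and a quadratic polynomial (hence locally Lipschitz, with one-sided derivatives everywhere), and
$$|I_M(v)-I_M(w)|\le J(|v-w|)\qquad\text{for all }v,w\in(0,V_M).$$
This modulus is optimal for all $n,k$ and all values of $|v-w|$. If moreover $V_M=\infty$, then $v\mapsto I_M(v)+(n-1)\sqrt k\,v$ is nondecreasing.

The Hölder statement in Theorem A follows from the inequality: $J(\varepsilon)\varepsilon^{-(n-1)/n}$ is continuous on $(0,1]$ with a finite limit at $0$, hence bounded by a constant depending on $n,k$.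

**A surface to keep in mind.** Let $M=\mathbf R\times(\mathbf R/2\pi\mathbf Z)$ with the metric $dt^2+\rho(t)^2d\theta^2$, $\rho(t)=(1+t^2)^{-1/2}$. It is complete. We compute $\rho''=(2t^2-1)(1+t^2)^{-5/2}$, so the curvature is
$$-\frac{\rho''}{\rho}=\frac{1-2t^2}{(1+t^2)^2}\ge-\frac13,$$
with equality at $t^2=2$. So $n=2$, $k=\frac13$. The band $\{T\le t\le T'\}$ has area $2\pi(\mathrm{arsinh}\,T'-\mathrm{arsinh}\,T)$ and boundary length $2\pi(\rho(T)+\rho(T'))\le4\pi\rho(T)$ for $T\ge0$. Hence for every $v$ and every $T\ge0$ there is a band of area $v$ starting at $T$, and its boundary length tends to $0$ as $T\to\infty$. So $V_M=\infty$ and $I_M\equiv0$. The infimum is never attained, as $P(E)=0$ forces $1_E$ to be constant. The minimizing bands leave every compact set, so the compactness step of Proposition 2 loses all the volume. The surface is collapsed: $B((t,\theta),1)$ has area at most $2\pi\int_{t-1}^{t+1}\rho\to0$ as $t\to\infty$.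

## 3. Cutting with balls

The Ricci hypothesis enters through the Bishop–Gromov theorem: $r\mapsto\mathrm{vol}B(x,r)/V(r)$ is nonincreasing and $\le1$, where $B(x,r)$ is the open ball. For $r<r'$ this gives
$$\mathrm{vol}B(x,r')-\mathrm{vol}B(x,r)\le\mathrm{vol}B(x,r)\Big(\frac{V(r')}{V(r)}-1\Big)\le V(r')-V(r).\tag{1}$$
Consequently, for measurable $E$, the function $f(r)=\mathrm{vol}(E\cap B(x,r))$ satisfies $0\le f(r')-f(r)\le V(r')-V(r)$. So $f$ is locally Lipschitz, its difference quotients have upper limit at most $A(r)$, and spheres are null sets. Write $d_x=d(x,\cdot)$ and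
$$f^+(r)=\liminf_{\delta\downarrow0}\frac{f(r+\delta)-f(r)}\delta\le A(r).$$

**Lemma 3 (cutting).** Let $E$ have finite volume and perimeter, $x\in M$, $r>0$, $f(t)=\mathrm{vol}(E\cap B(x,t))$. Then

(a) $P(E\setminus B(x,r))\le|D1_E|(\{d_x>r\})+f^+(r)\le P(E)+f^+(r)$;

(b) $P(E\cap B(x,r))\le P(E)+f^+(r)$;

(c) $P(B(x,r))\le h(r)\,\mathrm{vol}B(x,r)\le A(r)$.

*Proof.* We cut with a Lipschitz function instead of a sphere. Let $\varphi$ be Lipschitz, $0\le\varphi\le1$, and let $X\in C_c^1$, $|X|\le1$. Then
$$\int_E\varphi\,\mathrm{div}X=\int_E\mathrm{div}(\varphi X)-\int_E\langle\nabla\varphi,X\rangle\le|D1_E|(\{\varphi>0\})+\int_E|\nabla\varphi|.\tag{2}$$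
For the first term, $\varphi X$ is Lipschitz with compact support. Mollifying it, we get fields $Y_i\in C_c^1$ supported in one compact set, converging to $\varphi X$ uniformly, with divergences converging in $L^1$. So $\int_E\mathrm{div}(\varphi X)=-\int\langle\varphi X,dD1_E\rangle\le\int\varphi\,d|D1_E|$.

(a) Take $\varphi_\delta=\min(1,\max(0,(d_x-r)/\delta))$. Its gradient is bounded by $1/\delta$ on $\{r<d_x<r+\delta\}$ and vanishes almost everywhere else, so $\int_E|\nabla\varphi_\delta|\le(f(r+\delta)-f(r))/\delta$. Moreover $\{\varphi_\delta>0\}=\{d_x>r\}$, and $1_E\varphi_\delta\to1_{E\setminus B(x,r)}$ in $L^1$ as spheres are null. Letting $\delta\to0$ in (2) along a sequence realizing the lower limit gives $\int_{E\setminus B(x,r)}\mathrm{div}X\le|D1_E|(\{d_x>r\})+f^+(r)$. Take the supremum over $X$.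

(b) Use $1-\varphi_\delta$ in the same way; $1_E(1-\varphi_\delta)\to1_{E\cap B(x,r)}$ in $L^1$.

(c) Use $1-\varphi_\delta$ with $E=M$. The first term is now $\int_M\mathrm{div}((1-\varphi_\delta)X)=0$, and by (1) the second is at most
$$\frac1\delta\big(\mathrm{vol}B(x,r+\delta)-\mathrm{vol}B(x,r)\big)\le\mathrm{vol}B(x,r)\,\frac{V(r+\delta)-V(r)}{\delta V(r)}\longrightarrow h(r)\,\mathrm{vol}B(x,r).$$
Finally $h(r)\,\mathrm{vol}B(x,r)\le h(r)V(r)=A(r)$. $\square$

**Lemma 4.** If $E$ is measurable with $\mathrm{vol}(E)=v\in(0,V_M)$ and $P(E)<\infty$, then $I_M(v)\le P(E)$. Hence $I_M(v)$ is the infimum of $P$ over all finite perimeter sets of volume $v$, and it is finite. If $V_M<\infty$, then $I_M(v)=I_M(V_M-v)$.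

*Proof.* We truncate $E$ and apply Lemma 1. Fix $o\in M$. The function $m(R)=\mathrm{vol}(E\cap B(o,R))$ is nondecreasing, locally Lipschitz and bounded by $v$, so $\int_1^\infty m'\le v$, and there are $R_j\to\infty$ at which $m$ is differentiable with $m'(R_j)\to0$. Put $E_j=E\cap B(o,R_j)$. Then $E_j\to E$, and $P(E_j)\le P(E)+m'(R_j)$ by Lemma 3(b). Lemma 1 gives $I_M(v)\le P(E)$.

Domains are finite perimeter sets with $P(D)=\mathrm{area}(\partial D)$, so $I_M$ is the stated infimum. It is finite because $\mathrm{vol}B(x,r)$ is continuous in $r$, takes all values in $(0,V_M)$, and balls have finite perimeter by Lemma 3(c). The symmetry follows from $P(M\setminus E)=P(E)$. $\square$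

## 4. Adding is easy, removing one ball is not enough

Lemma 3(c) says that balls of radius $s$ can be bought at price $h(s)$ per unit of volume, however collapsed the manifold is. This settles half of Theorem A when $V_M=\infty$.

**Lemma 5.** If $V_M=\infty$ and $v,\varepsilon>0$, then $I_M(v+\varepsilon)\le I_M(v)+2J(\varepsilon)$.

*Proof.* Let $D$ be a domain of volume $v$, choose $s$ with $V(s)=\varepsilon$, and let $N=\{d(\cdot,D)\le s\}$, which is compact because $M$ is complete. Let $\{x_i\}$ be a maximal subset of $M\setminus N$ with mutual distances $\ge2s$; it is locally finite, hence countable. The balls $B(x_i,s)$ are disjoint from each other and from $D$. By maximality the balls $B(x_i,2s)$ cover $M\setminus N$, which has infinite volume. As $\mathrm{vol}B(x_i,2s)\le\frac{V(2s)}{V(s)}\mathrm{vol}B(x_i,s)$, we get $\sum_i\mathrm{vol}B(x_i,s)=\infty$.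

Let $j$ be the first index with $\sum_{i\le j}\mathrm{vol}B(x_i,s)\ge\varepsilon$, and put $\varepsilon'=\varepsilon-\sum_{i<j}\mathrm{vol}B(x_i,s)\in(0,\mathrm{vol}B(x_j,s)]$. Choose $\rho\le s$ with $\mathrm{vol}B(x_j,\rho)=\varepsilon'$. The set $D\cup\bigcup_{i<j}B(x_i,s)\cup B(x_j,\rho)$ has volume $v+\varepsilon$, and by Lemma 3(c) its perimeter is at most
$$\mathrm{area}(\partial D)+h(s)(\varepsilon-\varepsilon')+A(\rho)\le\mathrm{area}(\partial D)+h(s)\varepsilon+A(s)=\mathrm{area}(\partial D)+2J(\varepsilon),$$
since $h(s)\varepsilon=A(s)=J(\varepsilon)$. Apply Lemma 4 and take the infimum over $D$. $\square$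

Now try to *remove* volume $\varepsilon$ from a domain $D$. The obvious attempt is to cut away one ball: choose $x,r$ with $\mathrm{vol}(D\cap B(x,r))=\varepsilon$. By Lemma 3(a) this costs at most $A(r)$, which is small if $r$ is small. On the surface of Section 2 this fails. Take $D=\{T\le t\le T'\}$ with $T>0$. In $D$ we have $\rho\le1/T$, and a ball of radius $r$ lies in a slab of width $2r$, so $\mathrm{vol}(D\cap B(x,r))\le4\pi r/T$. Removing $\varepsilon$ with one ball forces $r\ge\varepsilon T/(4\pi)$, and the estimate $A(r)$ is useless as $T\to\infty$.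

Nor does it help to remove many balls of a fixed radius $s$ and to pay $A(s)$ for each. At least $\varepsilon T/(4\pi s)$ of them are needed, and the bound is again unbounded.

What Lemma 5 used was a cost proportional to volume. For removal this means balls with
$$f'(r)\le\lambda f(r),\qquad f(r)=\mathrm{vol}(\Omega\cap B(x,r)),$$
and Bishop–Gromov says nothing of the kind for a given ball, since $\Omega\cap B(x,r)$ is not a ball. For the square $\Omega=(-10,10)\times(0,20)$ in the plane, $x=(0,-1)$ and $r=1+a$ with $a\downarrow0$, the set $\Omega\cap B(x,r)$ is a circular segment of height $a$. Then $f'(r)\sim2\sqrt2\,a^{1/2}$ and $f(r)\sim\frac{4\sqrt2}3a^{3/2}$, so $f'/f\sim\frac3{2a}\to\infty$.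

## 5. Averaging over the centers

A single ball may be badly placed, but not all of them are. Integrated over all centers $x$, the volume of $\Omega\cap B(x,t)$ becomes an integral of volumes of full balls, to which Bishop–Gromov applies.

**Lemma 6 (averaging).** Let $0<\mathrm{vol}(\Omega)<\infty$ and $0<s<s'$. There are $x\in M$ and $r\in(s,s')$ such that $f(t)=\mathrm{vol}(\Omega\cap B(x,t))$ satisfies $f(r)>0$, $f$ is differentiable at $r$, and $f'(r)\le h(s)f(r)$.

*Proof.* Write $f_x$ for $f$. The relation $d(x,y)<t$ is symmetric, so by Fubini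
$$F(t):=\int_Mf_x(t)\,dx=\int_\Omega\mathrm{vol}B(y,t)\,dy\in(0,\infty);$$
finiteness holds because $\mathrm{vol}B(y,t)\le V(t)$. By Bishop–Gromov, applied for each $y$, the quotient $F(t)/V(t)$ is nonincreasing, so
$$\int_M\big[f_x(s')V(s)-f_x(s)V(s')\big]dx\le0.$$
On $\{x:f_x(s)=0\}$ the integrand is $\ge0$, so the integral over $\{x:f_x(s)>0\}$ is $\le0$. That set has positive measure because $F(s)>0$. Hence there is $x$ in it at which the integrand is $\le0$: $f_x(s)>0$ and $f_x(s')/f_x(s)\le V(s')/V(s)$.

For this $x$, $f_x\ge f_x(s)>0$ on $[s,s']$, so $\log f_x$ is Lipschitz there and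
$$\int_s^{s'}\frac{f_x'}{f_x}\,dr=\log\frac{f_x(s')}{f_x(s)}\le\log\frac{V(s')}{V(s)}=\int_s^{s'}h\,dr.$$
So $f_x'(r)/f_x(r)\le h(r)\le h(s)$ for a set of $r\in(s,s')$ of positive measure. $\square$

## 6. Removing volume at price $h(s)$, and Theorem A

The plan is to remove pieces of $\Omega$ at price at most $h(s)$ per unit volume for as long as possible without exceeding $\varepsilon$. By Lemma 6 the process can stop short of $\varepsilon$ only if the next piece is too large. In that case a single smaller ball finishes the job, at cost about $A(s)$.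

**Lemma 7 (removal).** Let $\Omega$ have finite volume and perimeter, $0<\varepsilon<\mathrm{vol}(\Omega)$, $0<s<s'$. There is $\Omega'\subset\Omega$ with $\mathrm{vol}(\Omega')=\mathrm{vol}(\Omega)-\varepsilon$ and $P(\Omega')\le P(\Omega)+h(s)\varepsilon+A(s')$.

*Proof.* Let $\lambda=h(s)$, and let $\mathcal C$ be the class of measurable $E\subset\Omega$ with
$$\mathrm{vol}(E)\le\varepsilon,\qquad P(\Omega\setminus E)\le P(\Omega)+\lambda\,\mathrm{vol}(E).$$

**Step 1: a set in $\mathcal C$ that cannot be enlarged.** Start with $E_0=\emptyset\in\mathcal C$. Given $E_j\in\mathcal C$, let $\sigma_j=\sup\{\mathrm{vol}(E):E\in\mathcal C,\ E\supset E_j\}$ and choose $E_{j+1}\in\mathcal C$, $E_{j+1}\supset E_j$, with $\mathrm{vol}(E_{j+1})\ge\frac12(\sigma_j+\mathrm{vol}(E_j))$. Put $E_\infty=\bigcup_jE_j$. Then $\mathrm{vol}(E_\infty)=\lim\mathrm{vol}(E_j)\le\varepsilon$, and $\Omega\setminus E_j\to\Omega\setminus E_\infty$. Lower semicontinuity of $P$ gives $P(\Omega\setminus E_\infty)\le P(\Omega)+\lambda\,\mathrm{vol}(E_\infty)$, so $E_\infty\in\mathcal C$.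 If $E\in\mathcal C$ contains $E_\infty$, then $\mathrm{vol}(E)\le\sigma_j$ for all $j$, and
$$\sigma_j-\mathrm{vol}(E_j)\le2\big(\mathrm{vol}(E_{j+1})-\mathrm{vol}(E_j)\big)\to0.$$
So $\mathrm{vol}(E)\le\mathrm{vol}(E_\infty)$.

**Step 2: finish with one ball.** Let $\varepsilon'=\varepsilon-\mathrm{vol}(E_\infty)\ge0$ and $\Omega_\infty=\Omega\setminus E_\infty$. If $\varepsilon'=0$, take $\Omega'=\Omega_\infty$. Otherwise apply Lemma 6 to $\Omega_\infty$, which has volume at least $\mathrm{vol}(\Omega)-\varepsilon>0$, and get $x,r,f$. Suppose $f(r)\le\varepsilon'$. By Lemma 3(a),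
$$P(\Omega_\infty\setminus B(x,r))\le P(\Omega_\infty)+f'(r)\le P(\Omega)+\lambda\big(\mathrm{vol}(E_\infty)+f(r)\big).$$
So $E_\infty\cup(\Omega_\infty\cap B(x,r))$, of volume $\mathrm{vol}(E_\infty)+f(r)\le\varepsilon$, belongs to $\mathcal C$. Since $f(r)>0$, this contradicts Step 1. Hence $f(r)>\varepsilon'$. As $f$ is continuous and tends to $0$ at $0$, there is $\rho\in(0,r)$ with $f(\rho)=\varepsilon'$. Let $\Omega'=\Omega_\infty\setminus B(x,\rho)$. Its volume is $\mathrm{vol}(\Omega)-\varepsilon$, and by Lemma 3(a) and $f^+(\rho)\le A(\rho)$,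
$$P(\Omega')\le P(\Omega_\infty)+A(\rho)\le P(\Omega)+\lambda\varepsilon+A(s').\qquad\square$$

**Proof of Theorem A.**

**Decreasing the volume.** Let $0<\varepsilon<v<V_M$, and let $D$ be a domain of volume $v$. Take $s$ with $V(s)=\varepsilon$, so that $h(s)\varepsilon=A(s)=J(\varepsilon)$. Lemmas 7 and 4 give $I_M(v-\varepsilon)\le\mathrm{area}(\partial D)+J(\varepsilon)+A(s')$ for all $s'>s$. Let $s'\downarrow s$ and take the infimum over $D$:
$$I_M(v-\varepsilon)\le I_M(v)+2J(\varepsilon).\tag{3}$$

**Increasing the volume.** Let $0<v<v+\varepsilon<V_M$. If $V_M=\infty$, Lemma 5 gives $I_M(v+\varepsilon)\le I_M(v)+2J(\varepsilon)$. If $V_M<\infty$, apply (3) at $V_M-v$ and use the symmetry in Lemma 4: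
$$I_M(v+\varepsilon)=I_M(V_M-v-\varepsilon)\le I_M(V_M-v)+2J(\varepsilon)=I_M(v)+2J(\varepsilon).$$
The two directions together are Theorem A. $\blacksquare$

Neither noncollapsing nor the existence of isoperimetric regions was used, so the question is answered affirmatively.

## 7. A second-order inequality at isoperimetric regions

For Theorem B assume that every $v\in(0,V_M)$ has an isoperimetric region, and write $I=I_M$. It is continuous by Theorem A. It is positive, because the infimum is attained and a set of zero perimeter has volume $0$ or full measure.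

**Lemma 8.** $I(\varepsilon)\le J(\varepsilon)$ for $0<\varepsilon<V_M$.

*Proof.* Let $\mathrm{vol}B(x,R)=\varepsilon$ and $V(s)=\varepsilon$. Since $V(R)\ge\varepsilon$, $R\ge s$. By Lemmas 4 and 3(c), $I(\varepsilon)\le h(R)\varepsilon\le h(s)\varepsilon=J(\varepsilon)$. $\square$

**Lemma 9.** For each $v$ there is $H_v\in\mathbf R$ such that for every $\eta>0$ there is a $C^2$ function $\varphi$ near $v$ with $\varphi\ge I$, $\varphi(v)=I(v)$, $\varphi'(v)=H_v$, and
$$\varphi''(v)\le\frac1{I(v)}\Big((n-1)k-\frac{H_v^2}{n-1}\Big)+\eta.\tag{4}$$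

The model shows what to expect. With $\mathrm{ct}=\sqrt k\coth(\sqrt k\,r)$ (or $1/r$) we have $J'(V(r))=(n-1)\mathrm{ct}$ and $\mathrm{ct}'=k-\mathrm{ct}^2$. So $J''(V(r))\,A(r)=(n-1)(k-\mathrm{ct}^2)$, that is, $J''=\frac1J\big((n-1)k-\frac{(J')^2}{n-1}\big)$, which is equality in (4) with $\eta=0$.

*Proof.* Let $\Omega$ be an isoperimetric region of volume $v$. By Lemma 4 it minimizes perimeter among all finite perimeter sets of volume $v$. By the (local) regularity theory (Gonzalez–Massari–Tamanini, Indiana Univ. Math. J. 32 (1983); Morgan, Trans. AMS 355 (2003)), after changing $\Omega$ by a null set, $\partial\Omega=\Sigma\sqcup S$. Here $\Sigma$ is a smooth embedded hypersurface, relatively open in $\partial\Omega$, of constant mean curvature $H$ with respect to the outer normal $\nu$, and $|D1_\Omega|$ is the area measure of $\Sigma$. The set $S$ is closed, of Hausdorff dimension $\le n-8$, and empty if $n\le7$. We set $H_v=H$. We want to push $\Sigma$ outward at nearly unit speed, but $\Sigma$ may be noncompact and may have singular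 ends at $S$, so we need cutoffs of small energy.

**Step 1: a density bound.** It controls the area of $\Sigma$ in small balls, hence the energy of cutoffs. Let $V(r)<v$ and $\delta=\mathrm{vol}(\Omega\cap B(x,r))\le V(r)$, so $v-\delta>0$ and $J(\delta)\le A(r)$. By Theorem A, Lemma 4 and Lemma 3(a),
$$I(v)\le I(v-\delta)+2J(\delta)\le P(\Omega\setminus B(x,r))+2A(r)\le|D1_\Omega|(\{d_x>r\})+3A(r).$$
Since $I(v)=|D1_\Omega|(M)$, we get $\mathrm{area}(\Sigma\cap\{d_x\le r\})\le3A(r)$.

**Step 2: cutoffs.** Given $\eta_1>0$ we construct $u\in C_c^\infty(\Sigma)$, $0\le u\le1$, with $\int_\Sigma(1-u)<\eta_1$ and $\int_\Sigma|\nabla u|^2<\eta_1$.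

Near infinity: let $\psi=\min(1,\max(0,2-d_o/R))$. It is $1$ on $B(o,R)$, $0$ off $B(o,2R)$, and $1/R$-Lipschitz, so $\int_\Sigma|\nabla\psi|^2\le I(v)/R^2$. Also $\mathrm{area}(\Sigma\setminus B(o,R))\to0$ as $R\to\infty$, because $\Sigma$ has finite area. Fix $R$ large and put $K=\overline{B(o,2R)}$.

Near $S$: if $S\cap K=\emptyset$ put $u_0=1$. Otherwise $n\ge8$, and $S\cap K$ is compact with $\mathcal H^{n-3}(S\cap K)=0$, as $n-8<n-3$. So for each $\eta_2>0$ it has a countable cover by sets of small diameter with small sum of $(n-3)$-th powers of diameters, each meeting $S\cap K$. Each such set lies in an open ball, centered at one of its points in $S\cap K$, of radius slightly more than its diameter, and by compactness finitely many balls suffice. Thus $S\cap K\subset\bigcup_iB(x_i,r_i)$, a finite union, with $x_i\in S\cap K$, $r_i\le1$, $V(2r_i)<v$ and $\sum r_i^{n-3}<\eta_2$. Put $u_i=\min(1,\max(0,d_{x_i}/r_i-1))$ and $u_0=\min_iu_i$. Then $u_i=0$ on $B(x_i,r_i)$, $u_i=1$ where $d_{x_i}\ge2r_i$, and $u_i$ is $1/r_i$-Lipschitz. Since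 $3A(2r)\le Cr^{n-1}$ for $r\le1$ with $C=C(n,k)$, Step 1 gives
$$\int_\Sigma|\nabla u_0|^2\le\sum_ir_i^{-2}\,3A(2r_i)\le C\sum_ir_i^{n-3}\le C\eta_2,\qquad\mathrm{area}(\Sigma\cap\{u_0\ne1\})\le C\sum_ir_i^{n-1}\le C\eta_2.$$

Together: $\psi u_0$ is supported in $\partial\Omega\cap K\setminus\bigcup_iB(x_i,r_i)$, a compact set disjoint from $S$, hence a compact subset of $\Sigma$. Moreover $|\nabla(\psi u_0)|^2\le2|\nabla\psi|^2+2|\nabla u_0|^2$ and $\int_\Sigma(1-\psi u_0)\le\mathrm{area}(\Sigma\setminus B(o,R))+C\eta_2$. Choose first $R$ large, then $\eta_2$ small, and mollify $\psi u_0$ on $\Sigma$.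

**Step 3: the variation.** Take $\eta_1$ so small that $\int_\Sigma u>0$. Since $\Sigma$ is embedded and relatively open in $\partial\Omega$, a relatively compact open piece of $\Sigma$ containing the support of $u$ has a tubular neighborhood meeting $\partial\Omega$ only in that piece. Extending $u\nu$ there and cutting off, we get a smooth compactly supported field $X$, vanishing near $S$, with $X=u\nu$ on $\Sigma$. Let $\phi_t$ be its flow and let $a(t),b(t)$ be the perimeter and volume of $\phi_t\Omega$; these are smooth, since only a compact piece of $\Sigma$ moves. With $\Sigma_t=\phi_t\Sigma$, outer normal $\nu_t$ and mean curvature $H_t$, the first variation formulas are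
$$b'(t)=\int_{\Sigma_t}\langle X,\nu_t\rangle,\qquad a'(t)=\int_{\Sigma_t}H_t\langle X,\nu_t\rangle,$$
so $b'(0)=\int_\Sigma u$, $a'(0)=H\int_\Sigma u$, and $(a-Hb)'(t)=\int_{\Sigma_t}(H_t-H)\langle X,\nu_t\rangle$. Since $H_0-H=0$, differentiating at $t=0$ hits only $H_t$. For normal speed $u$ the mean curvature changes at the rate $-\Delta u-(|\mathrm{II}|^2+\mathrm{Ric}(\nu,\nu))u$. Integrating by parts,
$$(a-Hb)''(0)=\int_\Sigma|\nabla u|^2-\big(|\mathrm{II}|^2+\mathrm{Ric}(\nu,\nu)\big)u^2\le\int_\Sigma|\nabla u|^2+\Big((n-1)k-\frac{H^2}{n-1}\Big)\int_\Sigma u^2.$$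
Here we used $|\mathrm{II}|^2\ge H^2/(n-1)$ (Cauchy–Schwarz) and the Ricci bound. For the variation formulas see Barbosa–do Carmo–Eschenburg, Math. Z. 197 (1988).

**Step 4: the barrier.** As $b'(0)>0$, the function $\varphi=a\circ b^{-1}$ is defined and smooth near $v$. By Lemma 4, $\varphi\ge I$; and $\varphi(v)=a(0)=I(v)$, $\varphi'(v)=a'(0)/b'(0)=H$. Differentiating $a'/b'$ once more,
$$\varphi''(v)=\frac{a''b'-a'b''}{(b')^3}(0)=\frac{(a-Hb)''(0)}{b'(0)^2}.$$
As $\eta_1\to0$, $\int_\Sigma|\nabla u|^2\to0$, and $\int_\Sigma u$ and $\int_\Sigma u^2$ tend to $\mathrm{area}(\Sigma)=I(v)$, since $\int(1-u^2)\le2\int(1-u)$. So the upper bound for $\varphi''(v)$ tends to $\frac1{I(v)}\big((n-1)k-\frac{H^2}{n-1}\big)$. Choosing $\eta_1$ small gives (4). $\square$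

**Lemma 10.** Let $g$ be continuous on an open interval such that at every point $p$ there is a $C^2$ function $\varphi\ge g$ near $p$ with $\varphi(p)=g(p)$, $\varphi''(p)<0$. Then $g$ is concave.

*Proof.* Otherwise there are $c<d$ and an affine $\ell$ with $g=\ell$ at $c,d$ and $g<\ell$ somewhere between. Then $g-\ell$ has a negative minimum over $[c,d]$, attained at an interior point $p$. Near $p$, $\varphi-\ell\ge g-\ell\ge(g-\ell)(p)=(\varphi-\ell)(p)$, so $\varphi-\ell$ has a local minimum at $p$ and $\varphi''(p)\ge0$, a contradiction. $\square$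

## 8. Concavity where the slope exceeds $(n-1)\sqrt k$, and Theorem B

**Local regularity.** We first show that $I$ is locally concave plus quadratic. On a compact $[a,b]\subset(0,V_M)$, $m=\min I>0$. By Lemma 9 with $\eta=\frac12$ there is at each point a barrier with $\varphi''(v)\le(n-1)k/m+\frac12<C$, where $C=(n-1)k/m+1$. So $\varphi-\frac C2v^2$ is a barrier for $I-\frac C2v^2$ as in Lemma 10, and $I(v)-\frac C2v^2$ is concave on $(a,b)$. Hence $I$ is locally Lipschitz, one-sided derivatives exist everywhere, $I'_+\le I'_-$, and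
$$I'_+(u)=\lim_{u'\downarrow u}I'_\pm(u'),\qquad I'_-(u)=\lim_{u'\uparrow u}I'_\pm(u').\tag{5}$$
In particular $I'_+$ is right-continuous and $I'_-$ is left-continuous. Since the barriers of Lemma 9 touch $I$ from above at $v$ with slope $H_v$, comparing difference quotients on the two sides gives
$$I'_+(v)\le H_v\le I'_-(v).\tag{6}$$

**The threshold.** Let $c=(n-1)\sqrt k$. If $|H_v|\ge c$, then $(n-1)k-H_v^2/(n-1)\le0$, and (4) reads $\varphi''(v)\le\eta$. So if $|H_u|\ge c$ for all $u$ in an open interval, Lemma 10 applied to $I-\eta v^2$ shows that $I-\eta v^2$ is concave there for every $\eta>0$. Hence $I$ is concave there. The next two claims say that a slope beyond $\pm c$ persists.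

**Claim 1.** If $I'_-(v_1)>c$, then $I$ is concave on $(0,v_1]$.

*Proof.* Let $(a,v_1]$ be the maximal interval ending at $v_1$ on which $I'_->c$; it is nondegenerate by left-continuity of $I'_-$. For $u\in(a,v_1)$, (6) and (5) give $H_u\ge I'_+(u)=\lim_{u'\downarrow u}I'_-(u')\ge c$. So $I$ is concave on $(a,v_1)$, hence by continuity on $(a,v_1]$, and $I'_-\ge I'_-(v_1)$ there. If $a>0$, then $I'_-(a)\ge I'_+(a)=\lim_{u'\downarrow a}I'_-(u')\ge I'_-(v_1)>c$, and by left-continuity the interval could be enlarged, a contradiction. So $a=0$. $\square$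

**Claim 2.** If $V_M=\infty$, then $I'_+\ge-c$ on $(0,\infty)$.

*Proof.* Suppose $I'_+(v_0)<-c$, and let $[v_0,b)$ be the maximal interval starting at $v_0$ on which $I'_+<-c$; it is nondegenerate by right-continuity of $I'_+$. For $u\in(v_0,b)$, $H_u\le I'_-(u)=\lim_{u'\uparrow u}I'_+(u')\le-c$. So $I$ is concave on $[v_0,b)$, and $I'_+\le I'_+(v_0)$ there. If $b<\infty$, then $I'_+(b)\le I'_-(b)=\lim_{u'\uparrow b}I'_+(u')\le I'_+(v_0)<-c$, and by right-continuity the interval could be enlarged, a contradiction. So $b=\infty$, and concavity gives $I(v)\le I(v_0)+I'_+(v_0)(v-v_0)$ for all $v\ge v_0$. As $I'_+(v_0)<-c\le0$, the right side is negative for $v$ large, contradicting $I>0$. $\square$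

**Monotonicity when $V_M=\infty$.** By Claim 2 the locally Lipschitz function $I(v)+cv$ has right derivative $\ge0$ everywhere, hence nonnegative derivative almost everywhere. Integrating, it is nondecreasing. This is the last assertion of Theorem B.

**Upper bound for increments.** Let $0<v<v+\varepsilon<V_M$; we show $I(v+\varepsilon)\le I(v)+J(\varepsilon)$. The idea is that if $I$ beats $J$ somewhere, its slope exceeds $c$, so $I$ is concave all the way down to $0$, and then it is subadditive. Put $g(t)=I(v+t)-J(t)$ on $[0,\varepsilon]$, so $g(0)=I(v)$, and suppose $g(\varepsilon)>g(0)$. Let $\tau$ be a maximum point of $g$. Then $g(\tau)>g(0)$, so $\tau>0$, and the left derivative of $g$ at $\tau$ is $\ge0$: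
$$I'_-(v+\tau)\ge J'(\tau)>c.$$
The last inequality holds because $J'(V(r))=(n-1)\sqrt k\coth(\sqrt k\,r)>c$ (respectively $(n-1)/r>0=c$ if $k=0$). By Claim 1, $I$ is concave on $(0,v+\tau]$. For $0<\delta<u<u'\le v+\tau$, concavity and $I\ge0$ give
$$I(u)\ge\frac{u'-u}{u'-\delta}I(\delta)+\frac{u-\delta}{u'-\delta}I(u')\ge\frac{u-\delta}{u'-\delta}I(u'),$$
and $\delta\to0$ shows $I(u)/u\ge I(u')/u'$. Hence, using this with $u'=v+\tau$ and $u=v$, $u=\tau$, and then Lemma 8,
$$I(v+\tau)=v\,\frac{I(v+\tau)}{v+\tau}+\tau\,\frac{I(v+\tau)}{v+\tau}\le I(v)+I(\tau)\le I(v)+J(\tau).$$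
So $g(\tau)\le g(0)$, a contradiction.

**Lower bound for increments.** Let $0<\varepsilon<v<V_M$; we show $I(v-\varepsilon)\le I(v)+J(\varepsilon)$. If $V_M<\infty$, apply the previous paragraph at $V_M-v$ and use $I(v)=I(V_M-v)$. If $V_M=\infty$, the monotonicity of $I(v)+cv$ gives $I(v-\varepsilon)\le I(v)+c\varepsilon\le I(v)+J(\varepsilon)$, because $J(0)=0$ and $J'>c$. The two bounds together give $|I(v)-I(w)|\le J(|v-w|)$.

**Optimality.** Let $M$ be the simply connected space form of curvature $-k$. By the classical isoperimetric theorem balls are isoperimetric regions in every volume, so $I_M=J$. For each $\varepsilon>0$, $|I_M(w+\varepsilon)-I_M(w)|=J(w+\varepsilon)-J(w)\to J(\varepsilon)$ as $w\to0$. So any bound for $|I_M(v)-I_M(w)|$ depending only on $n$, $k$ and $|v-w|=\varepsilon$ must be at least $J(\varepsilon)$. $\blacksquare$
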